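\title{Sets of integers with fewer disjoint Golomb rulers than an interval}

\begin{abstract}
Let $H(I,J)$ be the least $n$ such that $\{1,\dots,n\}$ contains $I$ pairwise disjoint Golomb rulers with $J$ elements each. We show that a set of $H(I,J)$ positive integers need not contain $I$ such rulers. This happens for $(I,J)=(q,q-1)$ with $q$ any sufficiently large prime; and for every $\eta\in(0,\frac12)$, if $J$ is large and $I/J$ is close to $1$, some set of $H(I,J)$ positive integers does not contain even $\lceil(\frac12+\eta)I\rceil$ such rulers. The proof is a counting argument. Its main ingredient is the bound $(en/2J^2)^Je^{o(J)}$ for the number of Golomb rulers with $J$ elements in $\{1,\dots,n\}$ when $J/\sqrt n$ tends to a positive constant, which we prove by estimating the entropy of a random ruler whose elements are revealed one at a time.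
\end{abstract}

\section{Introduction}

A finite set $S$ of non-negative integers is a \emph{Golomb ruler} if the differences $a-b$, taken over ordered pairs of distinct elements $a,b\in S$, are all distinct: on a ruler with marks at the elements of $S$, no distance is measured twice. Write $[n]=\{1,\dots,n\}$. For positive integers $I$ and $J$, let $H(I,J)$ be the least $n$ such that $[n]$ contains $I$ pairwise disjoint Golomb rulers of size $J$. The following statement is posed in \cite{XFL}.
\begin{equation}\tag{$*$}\label{eq:star}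
\parbox{0.8\textwidth}{\emph{For all positive integers $I$ and $J$, every set $A$ of $H(I,J)$ positive integers contains $I$ pairwise disjoint Golomb rulers of size $J$.}}
\end{equation}
In other words, among all sets of a given size the interval should be the hardest one in which to pack rulers. This is a natural guess. What prevents a set from being a ruler is a repeated difference, and in an interval differences repeat all the time, while at the other extreme every subset of $\{1,2,4,8,\dots\}$ is a ruler. The simplest cases agree with the guess. For $J\le2$ every set of size $J$ is a ruler, so $H(I,J)=IJ$ and \eqref{eq:star} holds. A set of size $3$ is a ruler unless it is an arithmetic progression, so $H(1,3)=4$; and if $a<b<c<d$, then $\{a,b,c\}$ and $\{a,b,d\}$ are not both progressions, so \eqref{eq:star} holds for $(I,J)=(1,3)$.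

Nevertheless \eqref{eq:star} is false.

\begin{theorem}\label{thm:prime}
For every sufficiently large prime $q$ we have $H(q,q-1)=q(q-1)=:N$, and there is a set $A\subset[2N]$ with $|A|=N$ that does not contain $q$ pairwise disjoint Golomb rulers of size $q-1$.
\end{theorem}

Some largeness is needed, since $q=2$ and $q=3$ give $J\le2$. The failure is not tied to primes, and it is not a matter of one missing ruler.

\begin{theorem}\label{thm:half}
For every $\eta\in(0,\frac12)$ there are $J_0,\vartheta>0$ such that for all $J\ge J_0$ and all $I$ with $|I-J|\le\vartheta J$ there is a set $A$ of positive integers with $|A|=H(I,J)$ that does not contain $\lceil(\frac12+\eta)I\rceil$ pairwise disjoint Golomb rulers of size $J$.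
\end{theorem}

The guess overlooks that an interval has algebraic structure as well as repeated differences. The interval $[q(q-1)]$ is a copy of the group $\mathbb Z_{q-1}\times\mathbb Z_q$, and a primitive root modulo $q$ partitions it into $q$ rulers of size $q-1$, with nothing left over. If \eqref{eq:star} held, every set of $q(q-1)$ positive integers would have such a partition. There are too few rulers for that: we show that the $N$-element subsets of $[2N]$ outnumber the $q$-tuples of rulers of size $q-1$ in $[2N]$. Let $\mathcal S_{n,J}$ be the family of Golomb rulers of size $J$ contained in $[n]$. The main work is the following estimate.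

\begin{theorem}\label{thm:count}
Let $n\to\infty$ along some infinite set of integers and let $J=J(n)$ satisfy $J/\sqrt n\to c\in(0,\infty)$. Then
\[
|\mathcal S_{n,J}|\le\Big(\frac{e\,n}{2J^2}\Big)^{J}e^{o(J)}.
\]
\end{theorem}

The argument does not construct the sets $A$. It disproves \eqref{eq:star} as a statement about all pairs $(I,J)$; the special case $I=1$ is not decided here.

Section~\ref{sec:counting} derives Theorems \ref{thm:prime} and \ref{thm:half} from Theorem~\ref{thm:count} and shows why the constant $e/2$ matters. Section~\ref{sec:model} proves an idealized form of Theorem~\ref{thm:count} in a few lines, and Sections \ref{sec:entropy}--\ref{sec:final} turn that argument into a proof.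

Throughout, $\log$ is the natural logarithm. We use freely that a finite set $S$ of integers has distinct differences if and only if it is a \emph{Sidon set}, meaning that $a+b=a'+b'$ with $a,b,a',b'\in S$ implies $\{a,b\}=\{a',b'\}$. Indeed, if $a+b=a'+b'$ and $\{a,b\}\ne\{a',b'\}$, then $a\ne a'$ and $a\ne b'$, so $a-a'=b'-b\neq0$ is a difference of two different ordered pairs. Conversely, if $S$ is Sidon and $a-b=a'-b'\ne0$, then $a+b'=b+a'$ and $a\ne b$, so $a=a'$ and $b=b'$. The same definitions and the same proof apply in any abelian group.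

\section{The counting argument}\label{sec:counting}

We first need the size of $H(I,J)$ when $I$ is close to $J$.

\begin{lemma}\label{lem:H}
If $q$ is prime, then $H(q,q-1)=q(q-1)$. If $J\to\infty$ and $I/J\to1$, then $IJ\le H(I,J)\le(1+o(1))IJ$.
\end{lemma}

\begin{proof}
Disjointness gives $H(I,J)\ge IJ$. For the upper bound we use Ruzsa's construction. Let $g$ be a primitive root modulo $q$, and for $t\in\mathbb Z_q$ let
\[
R_t=\{(i,g^i+t):i\in\mathbb Z_{q-1}\}\subset\mathbb Z_{q-1}\times\mathbb Z_q .
\]
Since $(i,y)\in R_t$ if and only if $t=y-g^i$, the $q$ sets $R_t$ partition the group. Suppose that two differences of distinct elements of $R_t$ agree, $(i-j,g^i-g^j)=(i'-j',g^{i'}-g^{j'})$, and put $d=i-j=i'-j'\ne0$. Then $g^j(g^d-1)=g^{j'}(g^d-1)$ and $g^d\ne1$, so $j=j'$ and $i=i'$. Identify the group with $\mathbb Z_{q(q-1)}$ by the Chinese remainder theorem, and then with the set of representatives $[q(q-1)]$. Equal integer differences are equal modulo $q(q-1)$, so $[q(q-1)]$ is partitioned into $q$ Golomb rulers of size $q-1$.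

For the second claim let $q$ be the least prime with $q\ge\max(I,J+1)$. By the prime number theorem $q=(1+o(1))J$. Taking $J$ elements from each of $I$ of the $q$ rulers gives $H(I,J)\le q(q-1)=(1+o(1))IJ$.
\end{proof}

\begin{example}\label{ex:five}
Let $q=5$ and $g=2$. The powers $2^0,\dots,2^3$ are $1,2,4,3$ modulo $5$, so $R_0=\{16,17,14,3\}$ in $\mathbb Z_{20}$, and the other $R_t$ are its translates by multiples of $4$:
\[
[20]=\{3,14,16,17\}\cup\{1,7,18,20\}\cup\{2,4,5,11\}\cup\{6,8,9,15\}\cup\{10,12,13,19\}.
\]
The differences in $\{2,4,5,11\}$ are $\pm1,\pm2,\pm3,\pm6,\pm7,\pm9$, twelve distinct residues modulo $20$.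
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:prime} from Theorem~\ref{thm:count}]
The value of $H(q,q-1)$ is given by Lemma~\ref{lem:H}. Let $I=q$, $J=q-1$, $N=IJ$, $n=2N$. Then $n/J^2=2(1+1/J)$, so Theorem~\ref{thm:count} gives $|\mathcal S_{n,J}|\le e^{J+o(J)}$. An $N$-subset of $[n]$ that contains $I$ disjoint rulers of size $J$ is their union. If every $N$-subset did, we would have $\binom{2N}N\le|\mathcal S_{n,J}|^I\le e^{N+o(N)}$. But $\binom{2N}N\ge4^N/(2N+1)$, as the largest of $2N+1$ numbers with sum $4^N$, and $e<4$. This is a contradiction for large $q$.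
\end{proof}

For Theorem~\ref{thm:half} the rulers cover only part of the set, and the uncovered part has to be counted as well. A longer interval $[QN]$ gives the best comparison.

\begin{proof}[Proof of Theorem~\ref{thm:half} from Theorem~\ref{thm:count}]
Suppose that the theorem fails for some $\eta$, and put $\varphi=\frac12+\eta<1$. Then there are pairs $(I,J)$ with $J\to\infty$ and $I/J\to1$ for which every set of $N=H(I,J)$ positive integers contains $m=\lceil\varphi I\rceil$ disjoint rulers of size $J$. By Lemma~\ref{lem:H}, $N=(1+o(1))J^2$. Fix an integer $Q\ge2$, let $n=QN$, and pass to a subsequence along which $n$ is strictly increasing. Put $t=mJ\le IJ\le N$, so that $t/N\to\varphi$. An $N$-subset of $[n]$ is determined by $m$ disjoint rulers in it and by its remaining $N-t$ elements, so $\binom nN\le|\mathcal S_{n,J}|^m\binom{n-t}{N-t}$. Since $n-i\ge(Q-1)N$ for $i<t$, this gives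
\[
|\mathcal S_{n,J}|^m\ge\prod_{i<t}\frac{n-i}{N-i}\ge(Q-1)^t\prod_{i<t}\frac1{1-i/N}.
\]
The logarithm of the last product is $N$ times a Riemann sum for $\int_0^\varphi-\log(1-x)\,dx=\varphi+(1-\varphi)\log(1-\varphi)$; the sums converge because $\varphi<1$. So the logarithm of the right side is $N[\varphi\log(Q-1)+\varphi+(1-\varphi)\log(1-\varphi)+o(1)]$. Since $n/J^2\to Q$, Theorem~\ref{thm:count} bounds the logarithm of the left side by $N[\varphi\log(eQ/2)+o(1)]$. Comparing the two,
\[
\varphi\log\Big(1-\frac1Q\Big)+f(\varphi)\le0,\qquad f(\varphi)=\varphi\log2+(1-\varphi)\log(1-\varphi).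
\]
Now $f(\frac12)=0$ and $f'(\varphi)=\log2-1-\log(1-\varphi)\ge2\log2-1>0$ on $[\frac12,1)$, so $f(\frac12+\eta)>0$. For large $Q$ this is a contradiction.
\end{proof}

\begin{remark}[The constant]\label{rem:constant}
Consider bounds of the form $|\mathcal S_{n,J}|\le(\alpha n/J^2)^Je^{o(J)}$. With $I=q$, $J=q-1$, $N=IJ$ and $n=QN$, the counting argument compares $\binom{QN}N$ with $(\alpha Q)^Ne^{o(N)}$. Since $\binom{QN}N\le(eQ)^N$, it gives nothing if $\alpha\ge e$. Theorem~\ref{thm:count} has $\alpha=e/2$, so its proof cannot afford to lose a factor $2$ per element. On the other hand, no such bound holds with $\alpha<1$. Choose for each element of $R_0\subset\mathbb Z_N$ one of its $Q$ representatives in $[QN]$. The differences of the chosen integers are distinct modulo $N$, so this produces $Q^J$ rulers, and $n/J^2\to Q$.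
\end{remark}

\section{A model case}\label{sec:model}

We count ordered rulers, which multiplies the count by $J!$. Since $J!\ge(J/e)^J$, Theorem~\ref{thm:count} follows if there are at most $(n/2J)^Je^{o(J)}$ ordered rulers: when a ruler is built one element at a time, there should be about $n/2J$ choices per step. To see where this number comes from, replace $[n]$ by an abelian group $G$ of order $n$, so that differences take only $n$ values.

Let $J\ge2$ and let $\mathcal X$ be a nonempty set of sequences $(x_1,\dots,x_J)$ of distinct elements of $G$, closed under permuting the entries. For a member of $\mathcal X$ let $U_k=\{x_1,\dots,x_k\}$, and let $Y_k$ be the set of \emph{candidates} after $k$ steps, that is, of those $y$ for which $(x_1,\dots,x_k,y)$ begins some member of $\mathcal X$. Build a random member by choosing $x_{k+1}$ uniformly from $Y_k$ for $k=0,\dots,J-1$. Each member has probability $\prod_k|Y_k|^{-1}$, and the probabilities sum to $1$, so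
\begin{equation}\label{eq:tree}
|\mathcal X|\le\max_{\mathcal X}\prod_{k=0}^{J-1}|Y_k| .
\end{equation}

Here is a first attempt. Suppose that any two candidates are compatible, in the sense that $U_k\cup\{y,z\}$ is Sidon for all $y,z\in Y_k$. Then the elements $\pm(y-a)$ with $y\in Y_k$, $a\in U_k$ are distinct: $y-a=z-a'$ gives $y+a'=z+a$, hence $y=z$ and $a=a'$, while $y-a=a'-z$ gives $y+z=a+a'$, which is impossible. So $2k|Y_k|\le n$, and \eqref{eq:tree} gives $|\mathcal X|\le n(n/2)^{J-1}/(J-1)!$. After division by $J!$ this corresponds to $\alpha=e^2/2>e$ in Remark~\ref{rem:constant}, which is useless. The improvement comes from packing differences from all steps at once.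

\begin{proposition}\label{prop:model}
Suppose that for every member of $\mathcal X$ and every $1\le k\le J-1$,
\begin{equation}\label{eq:ideal}
y+z\ne a+b\qquad\text{whenever }y,z\in Y_k,\ a\in U_k,\ b\in U_k\cup Y_k .
\end{equation}
Then $|\mathcal X|\le n\big(\frac n{2(J-1)}\big)^{J-1}$.
\end{proposition}

\begin{proof}
Fix a member of $\mathcal X$. Closure under permutations shows that $x_m\in Y_l$ and $Y_m\subset Y_l$ for $l<m$. We claim that the elements $\sigma(y-x_k)$ with $1\le k\le J-1$, $y\in Y_k$, $\sigma=\pm1$ are distinct. Let $\sigma(z-x_l)=\sigma'(y-x_m)$ with $l\le m$, $z\in Y_l$, $y\in Y_m$. If $l=m$, equal signs give $z=y$, and opposite signs give $z+y=x_l+x_l$, which \eqref{eq:ideal} excludes. If $l<m$, then $z+x_m=x_l+y$ or $z+y=x_l+x_m$ with $z,y,x_m\in Y_l$, and \eqref{eq:ideal} excludes both. Hence $2\sum_{k=1}^{J-1}|Y_k|\le n$. The inequality of arithmetic and geometric means bounds $\prod_{k\ge1}|Y_k|$, and $|Y_0|\le n$.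
\end{proof}

\begin{example}
Let $T$ be one of the sets $R_t\subset\mathbb Z_N$ of Lemma~\ref{lem:H}, $J=q-1$, $G=\mathbb Z_{QN}$, and let $\mathcal X$ consist of the sequences whose residues modulo $N$ are the elements of $T$ in some order. Then $Y_k$ consists of the lifts of the unused elements of $T$. Condition \eqref{eq:ideal} holds: $T$ is Sidon in $\mathbb Z_N$, so $y+z=a+b$ would force $y$ or $z$ to have the used residue of $a$. Take $T=\{2,4,5,11\}$ from Example~\ref{ex:five}, $Q=2$, and the sequence that begins $2,24,5$. Modulo $40$,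
\begin{align*}
Y_1-2&=\{4,24,5,25,11,31\}-2=\{2,22,3,23,9,29\},\\
Y_2-24&=\{5,25,11,31\}-24=\{21,1,27,7\},\\
Y_3-5&=\{11,31\}-5=\{6,26\}.
\end{align*}
Together with their negatives these are $24$ distinct residues, the lifts of the twelve differences of $T$. In general $|Y_k|=Q(J-k)$, so $2\sum_{k\ge1}|Y_k|=QJ(J-1)$ while $n=QJ(J+1)$: the packing is almost perfect. The bound $(QJ/2)^Je^{o(J)}$ of Proposition~\ref{prop:model} exceeds the true count $Q^JJ!$ by a factor $(e/2)^Je^{o(J)}$ only because the $|Y_k|$ are not equal.
\end{example}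

For the family of all orderings of all rulers in $[n]$, each candidate is compatible with $U_k$, but nothing like \eqref{eq:ideal} is available. We replace the set $Y_k$ by the conditional law of the next element of a uniformly random ordered ruler, and $\log|Y_k|$ by the entropy $h_k$ of this law. Four difficulties arise.
\begin{enumerate}
\item Two independent samples from the law are compatible only up to an error $h_k-h_{k+1}$ (Lemma~\ref{lem:pairs}). We show that these errors have bounded sum over the middle range of $k$ (Section~\ref{sec:entropy}), and we use only boundedly many steps, the \emph{levels}, pairing each with a block of recently revealed elements in place of the single $x_k$.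
\item To count points we must restrict to points of large conditional probability, and these sets are not nested. We force nesting and show that little mass is lost (Section~\ref{sec:levels}).
\item Condition \eqref{eq:ideal} with $b\in Y_k$ involves three candidates, while Lemma~\ref{lem:pairs} controls two (Section~\ref{sec:disjoint}).
\item In $[n]$ differences take almost $2n$ values, which would give $\alpha=e$. We recover the factor $2$ by using only short differences (Section~\ref{sec:final}).
\end{enumerate}

\section{A random ordering and its entropies}\label{sec:entropy}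

\subsection*{Entropy and divergence}
For a probability distribution $p$ on a finite set, $\mathrm{Ent}(p)=\sum_xp(x)\log\frac1{p(x)}$, and for distributions $P,P'$ with $P'>0$ on the support of $P$, the divergence is $D(P\|P')=\sum_xP(x)\log\frac{P(x)}{P'(x)}$; terms with $p(x)=0$ or $P(x)=0$ are omitted. We use four inequalities.
\begin{enumerate}
\item[(E1)] For a set $A$, $\sum_{x\in A}p(x)\log\frac1{p(x)}\le p(A)\log\frac{|A|}{p(A)}$, by concavity of $\log$. In particular $\mathrm{Ent}(p)$ is at most the logarithm of the size of the support.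
\item[(E2)] For $p,r>0$, $p\log\frac1p\le p\log\frac1r+r-p$, since $\log\frac rp\le\frac rp-1$.
\item[(E3)] $D(P\|P')\ge-\log P'(\{P>0\})$, by concavity of $\log$. Hence $D\ge0$, and if $P(\mathcal E)=0$, then $D(P\|P')\ge-\log(1-P'(\mathcal E))\ge P'(\mathcal E)$.
\item[(E4)] $D(P\|P')=-2\sum P\log\sqrt{P'/P}\ge-2\log\sum\sqrt{PP'}\ge2-2\sum\sqrt{PP'}=\sum(\sqrt P-\sqrt{P'})^2$.
\end{enumerate}

\subsection*{The process}
Let $n$, $J$, $c$ be as in Theorem~\ref{thm:count}. Of the hypothesis we use that $c/2\le J/\sqrt n\le2c$ for large $n$. We may assume that $\mathcal S=\mathcal S_{n,J}$ is nonempty. Let $S$ be uniform in $\mathcal S$ and let $(x_1,\dots,x_J)$ be a uniformly random ordering of $S$. The sequence is \emph{exchangeable}: permuting the positions does not change its law. Put $X_k=(x_1,\dots,x_k)$, $U_k=\{x_1,\dots,x_k\}$, $\nu_k(x)=\mathbb P(x_{k+1}=x\mid X_k)$, and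
\[
h_k=\mathbb E\,\mathrm{Ent}(\nu_k)\quad(0\le k\le J-1),\qquad\Delta_k=h_k-h_{k+1}\quad(0\le k\le J-2).
\]
Given $X_k$, the set $S$ is uniform among the members of $\mathcal S$ containing $U_k$, and its other elements come in uniform order. So for every $i>k$ and $x\notin U_k$,
\[
\mathbb P(x_i=x\mid X_k)=\frac{|\{S'\in\mathcal S:S'\supset U_k\cup\{x\}\}|}{(J-k)\,|\{S'\in\mathcal S:S'\supset U_k\}|}.
\]
Thus \emph{every} later element has conditional law $\nu_k$ given $X_k$; the law $\nu_k$ depends only on the set $U_k$; and if $\nu_k(x)>0$, then $x\notin U_k$ and $U_k\cup\{x\}$ is Sidon. It follows that $h_k=\mathbb E[-\log\nu_k(x_i)]$ for all $i>k$, and for $j\le k\le J-1$,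
\begin{equation}\label{eq:div}
h_j-h_k=\mathbb E\log\frac{\nu_k(x_{k+1})}{\nu_j(x_{k+1})}=\mathbb E\,D(\nu_k\|\nu_j)\ge0 .
\end{equation}
So $h_k$ is nonincreasing, $\Delta_k\ge0$, and $0\le h_k\le\log n$. Each ordered ruler has probability $\prod_k\nu_k(x_{k+1})=1/(|\mathcal S|J!)$, and taking the expectation of $-\log$ gives the analogue of \eqref{eq:tree},
\begin{equation}\label{eq:chain}
\log(|\mathcal S|\,J!)=\sum_{k=0}^{J-1}h_k .
\end{equation}
Since $\log J!\ge J\log J-J$, Theorem~\ref{thm:count} follows from
\begin{equation}\label{eq:goal}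
\sum_{k=0}^{J-1}h_k\le J\log\frac n{2J}+o(J).
\end{equation}
For those $n$ with $\sum_kh_k<J\log\frac n{2J}$ there is nothing to prove. So we restrict to those $n$ for which
\begin{equation}\label{eq:assume}
\sum_{k=0}^{J-1}h_k\ge J\log\frac n{2J},
\end{equation}
and assume that there are infinitely many.

\subsection*{Incompatible pairs}
For a Sidon set $U$ let $\mathcal E(U)$ be the set of ordered pairs $(y,z)$ of integers with $y\ne z$ such that $y-z=a-b$ for some $a\ne b$ in $U$, or $y+z=a+b$ for some $a,b\in U$. The relation is symmetric. Let $\epsilon_k=\nu_k^{\otimes2}(\mathcal E(U_k))$ be the probability, given $X_k$, that two independent samples from $\nu_k$ form such a pair. The elements $x_{k+1}$ and $x_{k+2}$ never form such a pair, and $\Delta_k$ measures how far they are from independent.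

\begin{lemma}\label{lem:pairs}
For $0\le k\le J-2$ we have $\mathbb E\,\epsilon_k\le\Delta_k$.
\end{lemma}

\begin{proof}
Let $P$ be the law of $(y,z)=(x_{k+1},x_{k+2})$ given $X_k$. Here $y\ne z$ lie outside $U_k$ and $U_k\cup\{y,z\}$ is Sidon. So $y+b=z+a$ with $a,b\in U_k$ is impossible, as it forces $y\in\{z,a\}$, and $y+z=a+b$ is impossible, as it forces $y\in\{a,b\}$. Thus $P(\mathcal E(U_k))=0$, and (E3) gives $\epsilon_k\le D(P\|\nu_k^{\otimes2})$. Since $P(x_{k+1},x_{k+2})=\nu_k(x_{k+1})\nu_{k+1}(x_{k+2})$,
\[
\mathbb E\,D(P\|\nu_k^{\otimes2})=\mathbb E\log\frac{\nu_{k+1}(x_{k+2})}{\nu_k(x_{k+2})}=h_k-h_{k+1}.\qedhere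
\]
\end{proof}

The next lemma is the first attempt of Section~\ref{sec:model} in a crude weighted form. When $\epsilon_k$ is small, $\nu_k$ has little mass on values much below $k/n$, and at most about $4n/k$ points carry a non-negligible value.

\begin{lemma}\label{lem:levelsets}
For $\tau>0$ and $1\le k\le J-1$,
\[
\nu_k(\{\nu_k<\tau\})\le\frac{4n\tau}k+\frac{2\sqrt{n\epsilon_k}}k,\qquad|\{\nu_k\ge\tau\}|\le\frac{4n}k+\frac{2\sqrt{n\epsilon_k}}{k\tau}.
\]
For $k\le J-2$ the expectations of the left sides obey the same bounds with $\Delta_k$ in place of $\epsilon_k$.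
\end{lemma}

\begin{proof}
Let $0\le g\le\nu_k$ be a function with $\sum g^2\le\tau G$, where $G=\sum g$. Put $F(d)=\sum_{a\in U_k}g(d+a)$. Then $F$ is supported on $|d|<n$, $\sum_dF(d)=kG$, and
\[
\sum_dF(d)^2=k\sum g^2+\sum_{a\ne b\in U_k}\ \sum_{y-z=a-b}g(y)g(z).
\]
As $U_k$ is Sidon, each pair $(y,z)$ occurs for at most one $(a,b)$, and it then lies in $\mathcal E(U_k)$; so the double sum is at most $\epsilon_k$. By the Cauchy--Schwarz inequality $k^2G^2\le2n(k\tau G+\epsilon_k)\le\max(4nk\tau G,4n\epsilon_k)$, and therefore $G\le\frac{4n\tau}k+\frac{2\sqrt{n\epsilon_k}}k$. Apply this to $g=\nu_k1_{\{\nu_k<\tau\}}$ and to $g=\tau1_{\{\nu_k\ge\tau\}}$. Finally $\mathbb E\sqrt{\epsilon_k}\le\sqrt{\mathbb E\epsilon_k}\le\sqrt{\Delta_k}$ by Lemma~\ref{lem:pairs}.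
\end{proof}

\subsection*{The entropy is almost constant in the middle range}
A priori $\sum_k\Delta_k\le\log n$. This already gives a bound of the right shape with a poor constant. Let $\tau_0=n^{-1/2}(\log n)^{-4}$.

\begin{lemma}\label{lem:crude}
For large $n$ and $2J/\log^2n\le k\le J-1$ we have $h_k\le\log(100n/k)$. Uniformly for $1\le r\le J$,
\begin{equation}\label{eq:initial}
\sum_{k<r}h_k\le r\log\frac{100n}r+r+o(J).
\end{equation}
\end{lemma}

\begin{proof}
There are $\lfloor k/2\rfloor\ge k/3$ integers $j\in[k/2,k)$, so one of them has $\Delta_j\le3\log n/k=O(n^{-1/2}\log^3n)$. Let $Y=\{\nu_j\ge\tau_0\}$ and $\ell=\nu_j(\{\nu_j<\tau_0\})$. We have $2\sqrt{n\Delta_j}/\tau_0=2n(\log n)^4\sqrt{\Delta_j}=o(n)$, so Lemma~\ref{lem:levelsets} gives $\mathbb E|Y|\le(4+o(1))n/j\le10n/k$. Since $j\ge J/\log^2n$, it also gives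
\[
\mathbb E\ell\le\frac{4\sqrt n}{J\log^2n}+O\big(n^{-1/4}(\log n)^{7/2}\big)=O(\log^{-2}n).
\]
By (E1) applied to $Y$ and to its complement in $[n]$, and because the distribution $(\ell,1-\ell)$ has entropy at most $\log2$, we have $\mathrm{Ent}(\nu_j)\le\log2+\log(1+|Y|)+\ell\log n$. Jensen's inequality and $1\le n/k$ give $h_k\le h_j\le\log(22n/k)+o(1)\le\log(100n/k)$.

For \eqref{eq:initial}, the terms with $k<2J/\log^2n$ contribute $O(J/\log n)$ because $h_k\le\log n$. The others contribute at most $\sum_{k=1}^r\log(100n/k)=r\log(100n)-\log r!\le r\log\frac{100n}r+r$.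
\end{proof}

Now \eqref{eq:assume} enters, for the only time. If the total entropy is large and the early terms are bounded above, the late terms are bounded below, and this replaces $\log n$ by a constant.

\begin{lemma}\label{lem:B}
Let $\delta\in(0,\frac1{10})$, $k^*=\lfloor(1-\delta)J\rfloor$ and $B=\log\frac{200}\delta+\frac7\delta$. For large $n$,
\[
\sum_{\lceil\delta J\rceil\le k<k^*}\Delta_k=h_{\lceil\delta J\rceil}-h_{k^*}\le B .
\]
\end{lemma}

\begin{proof}
By monotonicity, \eqref{eq:assume}, \eqref{eq:initial} with $r=k^*$, and $\frac{100n}{k^*}=\frac n{2J}\cdot\frac{200J}{k^*}$,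
\[
(J-k^*)h_{k^*}\ge\sum_{k\ge k^*}h_k\ge(J-k^*)\log\frac n{2J}-\Big(k^*\log\frac{200J}{k^*}+k^*\Big)-o(J).
\]
The function $x\log(200/x)+x$ has derivative $\log(200/x)>0$ on $(0,1]$ and value less than $6.3$ at $x=1$, so the bracket is less than $6.3J$. As $J-k^*\ge\delta J$, we get $h_{k^*}\ge\log\frac n{2J}-\frac7\delta$ for large $n$. Lemma~\ref{lem:crude} gives $h_{\lceil\delta J\rceil}\le\log\frac{100n}{\delta J}=\log\frac n{2J}+\log\frac{200}\delta$.
\end{proof}

\section{Levels, blocks and heavy points}\label{sec:levels}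

\subsection*{Constants}
We fix constants in the order $\delta,\beta,\omega,\kappa,K,\varepsilon$. All but $K$ lie in $(0,1)$ and are small in terms of the previous ones; $K$ is large in terms of the previous ones. We require $\delta<\frac1{10}$, $K\ge4/\delta$, $\varepsilon<\frac1{2K}$. The letter $C$ denotes a number depending only on $c,\delta,\beta$, not always the same, and $O(\cdot)$, $o(\cdot)$ refer to $n\to\infty$ with all constants fixed. The first and last few $\delta J$ steps are discarded; $J/K$ is the spacing of the levels; $\kappa/\sqrt n$ is the threshold for a point to be heavy; $\varepsilon J$ is the length of the near future in Section~\ref{sec:disjoint}; $\beta$ and $\omega$ appear in Section~\ref{sec:final}.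

\subsection*{Levels}
Let $v=\lfloor J/K\rfloor$, $w=\lceil\varepsilon J\rceil$, $R=\lfloor(1-3\delta)K\rfloor\ge1$, and
\[
k_l=\lceil\delta J\rceil+u+lv\qquad(l=1,\dots,R+1),
\]
with an integer $0\le u<v$ to be chosen. For large $n$ and every $u$,
\begin{gather}
w<v\le\delta J/4,\qquad w/v\le2\varepsilon K,\qquad\delta J\le k_1\le2\delta J,\label{eq:g1}\\
k_R+w<k_{R+1}\le k^*,\qquad(1-4\delta)J\le Rv,\qquad R(v+1)\le2J.\label{eq:g2}
\end{gather}
Indeed, $w/v\to\varepsilon K<\frac12$ and $v\le J/K\le\delta J/4$. Since $\lceil\delta J\rceil+u<\delta J+v$, we have $k_l\le\delta J+(l+1)v$; this gives $k_1\le\frac32\delta J$ and, with $Rv\le(1-3\delta)J$, also $k_{R+1}\le(1-\frac32\delta)J\le k^*$. Finally $Rv\ge((1-3\delta)K-1)(J/K-1)\ge(1-3\delta)J-J/K-K\ge(1-4\delta)J$, and $R(v+1)\le J+K$.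

Lemma~\ref{lem:B} bounds the sum of the $\Delta_k$ but not their values at prescribed positions, and the shift $u$ is there to avoid bad positions. For fixed $i\in\{0,\dots,w\}$ the integers $k_l+i$ with $1\le l\le R$, $0\le u<v$ are distinct and lie in $[\lceil\delta J\rceil,k^*)$, so $\sum_u\sum_{l\le R}\Delta_{k_l+i}\le B$. Use this for $i=0$, for $i=w$, and summed over $0\le i<w$. By Markov's inequality each of the following three bounds fails for fewer than a quarter of the values of $u$, so we can fix $u$ with
\begin{equation}\label{eq:shift}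
\sum_{l\le R}\Delta_{k_l}\le\frac{4B}v,\qquad\sum_{l\le R}\Delta_{k_l+w}\le\frac{4B}v,\qquad\sum_{l\le R}(h_{k_l}-h_{k_l+w})\le\frac{4wB}v .
\end{equation}
In particular $\Delta_{k_l}=O(n^{-1/2})$.

\subsection*{Blocks and heavy points}
For $1\le l\le R$ let $p_l=\nu_{k_l}$ and let $V_l=\{x_{k_l-v+1},\dots,x_{k_l}\}$ be the block of the last $v$ elements revealed before level $l$. The blocks are disjoint. We expect $p_l$ to be spread over about $n/J$ points, which is of order $\sqrt n$, so a typical value of $p_l$ has order $n^{-1/2}$. The role of the candidates is played by the points that have been heavy at every level so far: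
\[
Y_l=\{x:p_j(x)\ge\kappa n^{-1/2}\text{ for all }1\le j\le l\},\qquad\mu_l=1-p_l(Y_l).
\]
Then $Y_1\supset Y_2\supset\cdots$, the set $Y_l$ is determined by $X_{k_l}$ and is disjoint from $U_{k_l}$, $|Y_l|\le\sqrt n/\kappa$, and
\begin{equation}\label{eq:ind}
1_{Y_l}\le\frac{\sqrt n}\kappa\,p_l ,
\end{equation}
which converts bounds on probabilities into bounds on numbers of points.

We must show that $\mu_l$ is small. A union bound over the levels with Lemma~\ref{lem:levelsets} would give $CR\kappa$, which is large because $K$ is chosen after $\kappa$. The bound below does not depend on the number of levels. It rests on the maximal inequality: if $(M_l,\mathcal F_l)_{1\le l\le m}$ is a nonnegative supermartingale and $a>0$, then $\mathbb P(\max_lM_l>a\mid\mathcal F_1)\le M_1/a$.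

\begin{lemma}\label{lem:mu}
For all $m\le R$ we have $\mathbb E\mu_m\le C\sqrt\kappa+o(1)$.
\end{lemma}

\begin{proof}
Let $x=x_{k_m+1}$ and let $\mathcal F_l$ be generated by $(X_{k_l},x)$ for $l\le m$. Given $X_{k_l}$, $x$ has law $p_l$, so $p_l(x)>0$ almost surely. We claim that $1/p_l(x)$, $l=1,\dots,m$, is a supermartingale. Let $l<m$ and $\mathbf v=(x_{k_l+1},\dots,x_{k_{l+1}})$. Computing the joint law of $(\mathbf v,x)$ given $X_{k_l}$ in two ways gives $p_l(x)\,\mathbb P(\mathbf v\mid X_{k_l},x)=\mathbb P(\mathbf v\mid X_{k_l})\,p_{l+1}(x)$. Therefore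
\[
\mathbb E\Big[\frac1{p_{l+1}(x)}\ \Big|\ \mathcal F_l\Big]=\sum_{\mathbf v:\,p_{l+1}(x)>0}\frac{\mathbb P(\mathbf v\mid X_{k_l})}{p_l(x)}\le\frac1{p_l(x)}.
\]
Now $\mathbb E\mu_m=\mathbb P(x\notin Y_m)=\mathbb P(\max_{l\le m}1/p_l(x)>\sqrt n/\kappa)$. On the $\mathcal F_1$-event $\{1/p_1(x)\le\sqrt{n/\kappa}\}$ the maximal inequality bounds the conditional probability by $\sqrt\kappa$. The complementary event has probability $\mathbb E\,p_1(\{p_1<\sqrt{\kappa/n}\})$. By Lemma~\ref{lem:levelsets},
\[
\mathbb E\mu_m\le\sqrt\kappa+\frac{4\sqrt{n\kappa}}{k_1}+\frac{2\sqrt{n\Delta_{k_1}}}{k_1},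
\]
and $k_1\ge\delta J\ge\delta c\sqrt n/2$, while the last term is $O(n^{-1/4})$.
\end{proof}

\section{Differences between heavy points and blocks}\label{sec:disjoint}

A \emph{representation} of an integer $d$ is a quadruple $(l,x,a,\sigma)$ with $1\le l\le R$, $x\in Y_l$, $a\in V_l$, $\sigma\in\{\pm1\}$ and $\sigma(x-a)=d$. Let $\rho(d)$ be the number of representations of $d$. In the model case $\rho\le1$; here this holds up to a small multiple of $n$.

\begin{proposition}\label{prop:rho}
$\displaystyle\mathbb E\sum_d(\rho(d)-1)_+\le n\Big(\frac{32B}{\kappa^2\delta^2K}+\frac{C\varepsilon KB}\kappa+o(1)\Big)$.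
\end{proposition}

\begin{proof}
Since $(\rho-1)_+\le\binom\rho2$, it suffices to bound the expected number of \emph{collisions}, that is, unordered pairs of distinct representations of the same integer.

\medskip\noindent\emph{Step 1: collisions within a level.} Let $(l,x,a,\sigma)\ne(l,x',a',\sigma')$ represent the same integer. If $x=x'$, then equal signs give $a=a'$, and opposite signs give $2x=a+a'$, which is impossible because $U_{k_l}\cup\{x\}$ is Sidon and $x\notin U_{k_l}$. So $x\ne x'$, and either $\sigma=\sigma'$ and $x-x'=a-a'$, or $\sigma=-\sigma'$ and $x+x'=a+a'$. In both cases $(x,x')\in\mathcal E(U_{k_l})$. Given $x,x'$, the first case allows at most one pair $(a,a')$ and the second at most two, each with two values of $\sigma$. So an unordered pair $\{x,x'\}$ accounts for at most $6$ collisions. By \eqref{eq:ind}, Lemma~\ref{lem:pairs} and \eqref{eq:shift}, the expected number is at most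
\[
3\sum_l\mathbb E|\mathcal E(U_{k_l})\cap Y_l^2|\le\frac{3n}{\kappa^2}\sum_l\Delta_{k_l}\le\frac{12nB}{\kappa^2v}=o(n).
\]
If every step were a level, this bound would be $3nB/\kappa^2$; this is why the levels are sparse.

\medskip\noindent\emph{Step 2: collisions between levels $l<m$.} Representations with $z\in Y_l$, $a\in V_l$ and $y\in Y_m$, $b\in V_m$ collide only if
\[
\text{(i) }z+b=y+a\ \text{ (equal signs)}\qquad\text{or}\qquad\text{(ii) }z+y=a+b\ \text{ (opposite signs)},
\]
and each solution of (i) or of (ii) accounts for two collisions, one for each global sign. Moreover $y\ne z$: in (i), $y=z$ would force $a=b$, but $V_l\cap V_m=\emptyset$; in (ii), it would give $2y=a+b$ with $a,b\in U_{k_m}$, contradicting $p_m(y)>0$. For an integer $b$ let $T_l(b)$ be the number of triples $(z,y,a)\in Y_l\times Y_l\times V_l$ with $z\ne y$ satisfying (i), plus the number of those satisfying (ii). Because $Y_m\subset Y_l$, the number of collisions between levels $l$ and $m$ is at most $2\sum_{b\in V_m}T_l(b)$. This is where nesting is used: the function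 $T_l$ is determined by $X_{k_l}$, so $\mathbb E\,T_l(x_k)$ is the same number $\bar T_l$ for every $k>k_l$. As $\sum_{m>l}|V_m|\le J$, the expected number of collisions between different levels is at most $2J\sum_l\bar T_l$.

\medskip\noindent\emph{Step 3: moving $b$ to the near future.} Equations (i) and (ii) involve three unrevealed points $z,y,b$. Once $b$ is revealed they say that $(z,y)$ is an incompatible pair, and Lemma~\ref{lem:pairs} applies, provided that $z$ and $y$ are still heavy at that time. At the distant level $m$ the point $z$ need not be heavy. But by Step 2 we may compute $\bar T_l$ with $b$ among the next $w$ elements (Figure~\ref{fig:line}), and by the third bound in \eqref{eq:shift} the law changes little during these steps.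

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw (0,0)--(11,0);
\draw (0,0.1)--(0,-0.1) node[below]{$1$};
\draw (11,0.1)--(11,-0.1) node[below]{$J$};
\draw[line width=3pt] (2,0)--(4,0);
\draw[line width=3pt,gray] (4,0)--(4.6,0);
\draw[line width=3pt] (7.5,0)--(9.5,0);
\draw (2,0.15)--(2,-0.15) node[below]{$k_l-v$};
\draw (4,0.15)--(4,-0.15) node[below left]{$k_l$};
\draw (4.6,0.15)--(4.6,-0.15) node[below right]{$k_l+w$};
\draw (7.5,0.15)--(7.5,-0.15) node[below]{$k_m-v$};
\draw (9.5,0.15)--(9.5,-0.15) node[below]{$k_m$};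
\node[above] at (3,0.15) {$V_l$};
\node[above] at (4.3,0.15) {$V'$};
\node[above] at (8.5,0.15) {$V_m$};
\draw[->] (8.1,0.6) to[out=160,in=20] (4.7,0.6);
\end{tikzpicture}
\caption{Positions $1,\dots,J$ in the random ordering of the ruler. The block $V_l$ holds the $v$ elements revealed up to position $k_l$, and $V'$ the next $w$ elements, with $w$ much smaller than $v$. Given the first $k_l$ elements, an element of a later block $V_m$ has the same law as an element of $V'$.}\label{fig:line}
\end{figure}

Fix $l$ and let $k'=k_l+w\le J-2$, $V'=\{x_{k_l+1},\dots,x_{k'}\}$, $Y'=\{\nu_{k'}\ge\frac\kappa{2\sqrt n}\}$ and $Z=Y_l\setminus Y'$. Then $w\bar T_l=\mathbb E\sum_{b\in V'}T_l(b)$, and we split the solutions according to whether $z$ and $y$ stay heavy.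

\emph{Solutions with $z,y\in Y'$.} Here $a\in V_l$ and $b\in V'$ are distinct elements of $U_{k'}$, so $(z,y)\in\mathcal E(U_{k'})$. As $U_{k'}$ is Sidon, $(z,y)$ determines $(a,b)$ in (i); in (ii) it determines $\{a,b\}$, and then $(a,b)$ because $V_l\cap V'=\emptyset$. Since $1_{Y'}\le\frac{2\sqrt n}\kappa\nu_{k'}$, Lemma~\ref{lem:pairs} bounds the expected number of these solutions, over all $b\in V'$ together, by $2\,\mathbb E|\mathcal E(U_{k'})\cap Y'^2|\le\frac{8n}{\kappa^2}\Delta_{k'}$.

\emph{Solutions with $z\in Z$ or $y\in Z$.} Let $\chi^\pm(s)$ be the number of $(y,a)\in Y_l\times V_l$ with $y\pm a=s$. For fixed $b$, the solutions with $z=x$ number at most $\chi^+(x+b)$ in (i) and $\chi^-(b-x)$ in (ii), and those with $y=x$ at most $\chi^-(x-b)$ in (i) and $\chi^-(b-x)$ in (ii). Each of the four arguments is an injective function of $x$, and $\chi\le1+\chi(\chi-1)$ for an integer $\chi\ge0$, so each of the four terms, summed over $x\in Z$, is at most $|Z|+\sum_s\chi(s)(\chi(s)-1)$ with $\chi=\chi^\pm$. The last sum counts ordered pairs of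 distinct $(y,a),(y',a')$ with the same $s$. For such a pair $y\ne y'$ and $y-y'=\mp(a-a')$, and $(y,y')$ determines $(a,a')$ because $V_l$ is Sidon. So for each $b$ there are at most $4(|Z|+e_l)$ solutions, where
\[
e_l=|\{(y,y')\in Y_l^2:y\ne y',\ y-y'\in V_l-V_l\}|.
\]
Altogether $\bar T_l\le\frac{8n}{w\kappa^2}\Delta_{k'}+4\,\mathbb E|Z|+4\,\mathbb Ee_l$.

\medskip\noindent\emph{Step 4: the size of $Z$.} For $x\in Z$ we have $p_l(x)\ge\kappa/\sqrt n$ and $\nu_{k'}(x)<\frac12p_l(x)$, so $(\sqrt{p_l(x)}-\sqrt{\nu_{k'}(x)})^2\ge(1-\frac1{\sqrt2})^2\frac\kappa{\sqrt n}\ge\frac\kappa{12\sqrt n}$. By (E4) and \eqref{eq:div},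
\[
\mathbb E|Z|\le\frac{12\sqrt n}\kappa\,\mathbb E\,D(\nu_{k'}\|p_l)=\frac{12\sqrt n}\kappa(h_{k_l}-h_{k_l+w}).
\]

\medskip\noindent\emph{Step 5: the size of $e_l$.} The bound $\mathbb Ee_l\le\frac n{\kappa^2}\Delta_{k_l}$ is too weak after multiplication by $J$. We gain because $V_l$ is a small part of $U_{k_l}$. For distinct positions $i,i'\le k_l$ let $\pi(i,i')=\mathbb E\,p_l^{\otimes2}\{(y,y'):y-y'=x_i-x_{i'}\}$. Since $p_l$ depends only on the set $U_{k_l}$ and the sequence is exchangeable, $\pi(i,i')$ does not depend on $(i,i')$. The $k_l(k_l-1)$ events are disjoint subsets of $\mathcal E(U_{k_l})$, so the sum of all $\pi(i,i')$ is at most $\Delta_{k_l}$. By \eqref{eq:ind}, summing over the $v(v-1)$ pairs of positions in $V_l$,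
\[
\mathbb Ee_l\le\frac n{\kappa^2}\cdot\frac{v(v-1)}{k_l(k_l-1)}\Delta_{k_l}\le\frac n{\kappa^2}\Big(\frac v{\delta J}\Big)^2\Delta_{k_l}.
\]

\medskip\noindent\emph{Step 6: summation.} By Steps 3--5, \eqref{eq:shift}, $w/v\le2\varepsilon K$ and $v\le J/K$,
\begin{align*}
2J\sum_l\bar T_l&\le\frac{16Jn}{w\kappa^2}\cdot\frac{4B}v+\frac{96J\sqrt n}\kappa\cdot\frac{4wB}v+\frac{8nv^2}{\kappa^2\delta^2J}\cdot\frac{4B}v\\
&\le\frac{64JnB}{wv\kappa^2}+\frac{768J\sqrt n\,\varepsilon KB}\kappa+\frac{32nB}{\kappa^2\delta^2K}.
\end{align*}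
The first term is $O(n/J)=o(n)$ because $w\ge\varepsilon J$, and $J\sqrt n\le2cn$.
\end{proof}

The three terms explain the parameters. With $w=1$ the first would be of order $nKB/\kappa^2$, so the near future must be long; the second needs it short compared with a block; the third needs blocks short compared with $J$. All three carry the factor $B$, and the last two would not be small with $\log n$ in its place.

\section{The entropy estimate}\label{sec:final}

The differences $\pm(x-a)$ lie in $(-n,n)$, but they are not spread evenly there: if $x$ and $a$ are uniform in $[n]$, a short difference has probability about $1/n$, as in a group of order $n$. So we count only differences shorter than $L=\lceil\beta n\rceil$, with the weight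
\[
\Lambda(d)=(1-|d|/L)_+,\qquad\sum_{d\in\mathbb Z}\Lambda(d)=L .
\]
Summing (E2) over $x$ shows that every positive function $r$ gives a bound $\mathrm{Ent}(p)\le-\sum p\log r+\sum r-1$, the last sum being over the support of $p$. We need an $r$ whose total mass on the heavy points is controlled by Proposition~\ref{prop:rho}, and we take
\[
r_l(x)=\lambda(1+s_l(x)),\qquad s_l(x)=\sum_{a\in V_l}\Lambda(x-a)\in[0,v],\qquad\lambda=\frac{2R}L .
\]
If $V_l$ were evenly spread in $[n]$, then $s_l$ would be about $vL/n$ away from the ends of the interval, and $r_l$ about $2Rv/n\approx2J/n$, as wanted. Lemma~\ref{lem:cross} shows that uneven spreading only helps.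

\begin{lemma}\label{lem:mass}
$\displaystyle\frac1R\sum_{l\le R}\mathbb E\Big(\sum_{x\in Y_l}r_l(x)-1\Big)\le\frac1L\,\mathbb E\sum_d(\rho(d)-1)_++o(1)$.
\end{lemma}

\begin{proof}
Since $\Lambda$ is even, $\sum_d\Lambda(d)\rho(d)=2\sum_l\sum_{x\in Y_l}s_l(x)$. With $\rho\le1+(\rho-1)_+$ and $0\le\Lambda\le1$ this gives $\sum_l\sum_{x\in Y_l}s_l(x)\le\frac L2+\frac12\sum_d(\rho(d)-1)_+$. Multiply by $\lambda$ and add $\lambda\sum_l|Y_l|\le2R^2\sqrt n/(L\kappa)=o(1)$ to obtain $\sum_l\sum_{Y_l}r_l\le R+\frac RL\sum_d(\rho(d)-1)_++o(1)$.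
\end{proof}

\begin{lemma}\label{lem:cross}
For $l\le R$, $\displaystyle\ \mathbb E\Big[-\log\lambda-\sum_xp_l(x)\log(1+s_l(x))\Big]\le\log\frac{n+L}{2R(v+1)}$.
\end{lemma}

\begin{proof}
Let $W=V_l\cup\{x_{k_l+1}\}$, so $|W|=v+1$. The term $1=\Lambda(0)$ in $r_l$ lets us write $1+s_l(x_{k_l+1})=\sum_{a\in W}\Lambda(x_{k_l+1}-a)$. By exchangeability $x_{k_l+1}$ is uniform in $W$ given the set $W$, so
\[
\mathbb E\sum_xp_l(x)\log(1+s_l(x))=\mathbb E\log(1+s_l(x_{k_l+1}))=\mathbb E\,\frac1{v+1}\sum_{x\in W}\log\sum_{a\in W}\Lambda(x-a).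
\]
What remains is an inequality for an arbitrary set $W\subset[n]$ of size $v+1$. For $t\in\mathbb Z$ let $D_t=\{t,\dots,t+L-1\}$ and $W_t=|W\cap D_t|$. The number of windows $D_t$ containing both $x$ and $a$ is $(L-|x-a|)_+=L\Lambda(x-a)$; this is the reason for the triangular weight. Hence $\sum_{a\in W}\Lambda(x-a)$ is the average of $W_t$ over the $L$ windows containing $x$, and all these $W_t$ are at least $1$ when $x\in W$. By concavity of $\log$,
\[
\frac1{v+1}\sum_{x\in W}\log\sum_{a\in W}\Lambda(x-a)\ge\frac1{v+1}\sum_{x\in W}\frac1L\sum_{t:\,x\in D_t}\log W_t=\sum_t\frac{W_t}{L(v+1)}\log W_t .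
\]
The numbers $\gamma_t=W_t/(L(v+1))$ sum to $1$, since each point lies in $L$ windows, and they vanish unless $2-L\le t\le n$. By (E1) the right side equals $\log(L(v+1))-\mathrm{Ent}(\gamma)\ge\log(L(v+1))-\log(n+L)$. Since $-\log\lambda=\log\frac L{2R}$, the lemma follows.
\end{proof}

It remains to deal with the points outside $Y_l$. Their mass $\mu_l$ is a small constant, so the trivial bound $\mu_l\log n$ for their entropy loses too much: a unit of mass may cost $\log\sqrt n+O(1)$, but not $\log n$. Lemma~\ref{lem:levelsets} says that only $O(\sqrt n)$ points have $p_l\ge\tau_0$ and that the rest have mass small enough to afford $\log n$.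

\begin{lemma}\label{lem:avg}
We have $\displaystyle\frac1R\sum_{l\le R}h_{k_l}\le\log\frac{n+L}{2R(v+1)}+\xi+o(1)$, where
\[
\xi=\frac1\beta\Big(\frac{32B}{\kappa^2\delta^2K}+\frac{C\varepsilon KB}\kappa\Big)+C\sqrt\kappa\Big(C+\log\frac1\omega\Big)+C\omega .
\]
\end{lemma}

\begin{proof}
Fix $l$. For large $n$ we have $\tau_0<\kappa/\sqrt n$, so $[n]$ is the disjoint union of $Y_l$, $M=\{x\notin Y_l:p_l(x)\ge\tau_0\}$ and $\{p_l<\tau_0\}$. Let $\ell$ be the $p_l$-mass of the last set; by (E1) it contributes at most $\ell\log\frac n\ell$ to $\mathrm{Ent}(p_l)$. On $M$, (E2) with $r=\omega/\sqrt n$ and $p_l(M)\le\mu_l$ bound the contribution by $\mu_l\log\frac{\sqrt n}\omega+\frac{\omega|M|}{\sqrt n}$. On $Y_l$, (E2) with $r=r_l$ bounds it by $-\sum_{Y_l}p_l\log r_l+\sum_{Y_l}r_l-1+\mu_l$, and since $\log(1+s_l)\le\log(v+1)$,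
\begin{align*}
-\sum_{Y_l}p_l\log r_l&=-(1-\mu_l)\log\lambda-\sum_xp_l\log(1+s_l)+\sum_{x\notin Y_l}p_l\log(1+s_l)\\
&\le-\log\lambda-\sum_xp_l\log(1+s_l)+\mu_l\log(\lambda(v+1)).
\end{align*}
Adding the three contributions,
\begin{align*}
\mathrm{Ent}(p_l)\le{}&\Big[-\log\lambda-\sum_xp_l\log(1+s_l)\Big]+\Big[\sum_{Y_l}r_l-1\Big]\\
&+\mu_l\Big[1+\log\frac{\lambda(v+1)\sqrt n}\omega\Big]+\frac{\omega|M|}{\sqrt n}+\ell\log\frac n\ell .
\end{align*}
By \eqref{eq:g2}, $\lambda(v+1)\sqrt n\le4J\sqrt n/(\beta n)\le8c/\beta$, so the factor of $\mu_l$ is at most $C+\log\frac1\omega$, and Lemma~\ref{lem:mu} applies. By Lemma~\ref{lem:levelsets}, $k_l\ge\delta J$ and $\Delta_{k_l}=O(n^{-1/2})$,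
\[
\mathbb E|M|\le\frac{4n}{k_l}+O\big(n^{1/4}\log^4n\big)\le C\sqrt n,\qquad\mathbb E\ell\le\frac{4n\tau_0}{k_l}+O(n^{-1/4})=O(\log^{-4}n).
\]
The function $t\mapsto t\log\frac nt$ is concave, and increasing for $t<n/e$, so $\mathbb E\,\ell\log\frac n\ell=O(\log^{-3}n)$. Take expectations, average over $l$, and use Lemma~\ref{lem:cross}, Lemma~\ref{lem:mass}, Proposition~\ref{prop:rho} and $L\ge\beta n$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:count}]
For large $n$ we have $n+L\le(1+2\beta)n$ and, by \eqref{eq:g2}, $R(v+1)\ge(1-4\delta)J$. So Lemma~\ref{lem:avg} gives $\frac1R\sum_lh_{k_l}\le\theta$ with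
\[
\theta=\log\frac n{2J}+\log\frac{1+2\beta}{1-4\delta}+\xi+o(1).
\]
Monotonicity of $h_k$ extends this from the levels to all later steps. First, $\sum_{k_1\le k<k_{R+1}}h_k\le v\sum_{l\le R}h_{k_l}\le vR\theta$. Second, for $k\ge k_{R+1}$ we have $h_k\le h_{k_R}\le\frac1R\sum_lh_{k_l}\le\theta$. As $vR+(J-k_{R+1})=J-k_1$, we get $\sum_{k\ge k_1}h_k\le(J-k_1)\theta$. For the early steps, \eqref{eq:initial} with $r=k_1\ge\delta J$ gives
\[
\sum_{k<k_1}h_k\le k_1\log\frac n{2J}+k_1\Big(\log\frac{200}\delta+1\Big)+o(J).
\]
With $k_1\le2\delta J$ from \eqref{eq:g1},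
\[
\sum_{k=0}^{J-1}h_k\le J\log\frac n{2J}+J\Big[2\delta\log\frac{200}\delta+2\delta+\log\frac{1+2\beta}{1-4\delta}+\xi\Big]+o(J).
\]
Let $\gamma>0$. Choose $\delta$ and $\beta$ so small that the terms of the bracket other than $\xi$ sum to at most $\gamma/2$. This fixes $B$, which depends only on $\delta$, and the numbers $C$, which depend only on $c,\delta,\beta$. Then choose $\omega$ small, $\kappa$ small, $K$ large and $\varepsilon$ small, in this order, so that each of $C\omega$, $C\sqrt\kappa(C+\log\frac1\omega)$, $32B/(\beta\kappa^2\delta^2K)$ and $C\varepsilon KB/(\beta\kappa)$ is at most $\gamma/8$. The bracket is then at most $\gamma$. As $\gamma$ is arbitrary, \eqref{eq:goal} holds, and by \eqref{eq:chain},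
\[
\log|\mathcal S_{n,J}|\le J\log\frac n{2J}-J\log J+J+o(J)=J\log\frac{en}{2J^2}+o(J).\qedhere
\]
\end{proof}

\begin{thebibliography}{1}
\bibitem{XFL} Xiu Baoxin, Changjun Fan, Meilian Liang, \emph{On Disjoint Golomb Rulers}, arXiv:1405.4535 (2014).
\end{thebibliography}
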